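\title{The $p$-widths of a smooth planar region are sums of lengths of billiard trajectories}

\begin{abstract}
The $p$-widths of a planar region $\Omega$ are the min-max values of length on the space of relative $1$-cycles mod $2$. We prove that if $\Omega$ is compact and connected with smooth boundary, convex or not and of any connectivity, then each $p$-width is the sum of the lengths of finitely many billiard trajectories, each with finitely many segments. This confirms a conjecture posed by Chodosh and Cholsaipant. We embed $\Omega$ in the sphere and collapse its complement by a conformal factor that acts as a mirror. The widths of these spheres converge to those of $\Omega$ and are realized by closed geodesics; an Allen--Cahn index bound, played against the large positive curvature of the mirror, excludes infinitely many reflections and gliding along the boundary in the limit.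
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Widths}
Throughout, $\Omega\subset\mathbb R^2$ is compact, is the closure of a bounded connected open set, and has smooth boundary: $\partial\Omega$ is a finite union of disjoint smooth Jordan curves and $\Omega$ lies locally on one side of it.

The $p$-widths of $\Omega$, introduced by Gromov and studied by Guth, are a nonlinear analogue of the Neumann spectrum of the Laplacian. They are defined by Almgren--Pitts min-max for relative cycles. For a measurable set $U$ and an open set $O$, the perimeter $\operatorname{Per}(U;O)$ is the total variation in $O$ of the distributional gradient of the indicator function of $U$; it is the length of $\partial U\cap O$ when $\partial U$ is smooth. Let $\mathcal Z=\mathcal Z(\Omega)$ be the connected component of $0$ in the space of relative flat $1$-cycles mod $2$ in $(\Omega,\partial\Omega)$. Equivalently, $\mathcal Z$ consists of the cycles $T=\partial[U]$, taken modulo chains supported in $\partial\Omega$, where $U\subset\Omega$ has finite perimeter. The \emph{mass} $\mathbf M(T)$ is the infimum of the masses of the representatives of $T$, which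 is $\operatorname{Per}(U;\operatorname{int}\Omega)$; thus $\partial\Omega$ does not contribute. We write $\|T\|$ for the corresponding measure. The space $\mathcal Z$ carries the topology of the flat norm
\[
\mathcal F(T)=\inf\{\mathbf M(T+\partial[B])+|B|\ :\ B\subset\Omega\text{ measurable}\},
\]
where $|B|$ is area. By Almgren, $H^1(\mathcal Z;\mathbb Z_2)=\mathbb Z_2$; let $\bar\lambda$ be the generator. A \emph{$p$-sweepout} is a continuous map $\Phi:X\to\mathcal Z$ such that
\begin{itemize}
\item $X$ is a finite simplicial complex;
\item $\Phi$ has no concentration of mass: $\lim_{r\to0}\sup\{\|\Phi(\mathsf x)\|(B_r(y)):\mathsf x\in X,\ y\in\Omega\}=0$;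
\item $\Phi^*(\bar\lambda^p)\ne0$ in $H^p(X;\mathbb Z_2)$.
\end{itemize}
The \emph{$p$-width} is
\[
\omega_p(\Omega)=\inf_\Phi\ \sup_{\mathsf x\in X}\mathbf M(\Phi(\mathsf x)),\qquad p=1,2,\dots,
\]
the infimum being taken over all $p$-sweepouts.

The class $\bar\lambda$ has a concrete meaning. A set and its complement in $\Omega$ have the same boundary, a loop of cycles lifts to a path of sets, and $\bar\lambda$ takes the value $1$ on the loop exactly when the lifted path joins a set to its complement (Lemma~\ref{lem:cover}). Compare the $p$-th nonzero Neumann eigenvalue, which is the infimum, over $(p+1)$-dimensional spaces of functions, of the maximum of the Rayleigh quotient on the projective space $\mathbb{RP}^p$ of lines. For widths the pair $\pm v$ is replaced by a set and its complement (think of $\{v<0\}$ and $\{v>0\}$), the Rayleigh quotient by the length of their common boundary, and $\mathbb{RP}^p$ by any family with the same cohomological property.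

\subsection{Billiards and the main results}
Let $\nu$ be the outward unit normal of $\partial\Omega$.

\begin{definition}\label{def:billiard}
A \emph{billiard trajectory} is a union $\gamma$ of oriented line segments $\ell_1,\dots,\ell_m$ with endpoints on $\partial\Omega$ such that
\begin{itemize}
\item[(1)] for each $k<m$, the ending point $q$ of $\ell_k$ is the starting point of $\ell_{k+1}$, and the unit direction of $\ell_{k+1}$ is the reflection across $T_q\partial\Omega$ of the unit direction of $\ell_k$;
\item[(2)] either (a) condition (1) also holds for the pair $\ell_m,\ell_1$, or (b) $\ell_1$ meets $\partial\Omega$ orthogonally at its starting point and $\ell_m$ meets $\partial\Omega$ orthogonally at its ending point.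
\end{itemize}
The length of $\gamma$ is the sum of the lengths of its segments.
\end{definition}

The reflection across $T_q\partial\Omega$ is $P\mapsto P-2(P\cdot\nu)\nu$. It fixes tangent vectors, so a straight line that touches $\partial\Omega$ tangentially and continues satisfies (1). Chodosh and Cholsaipant \cite{CC} posed the conjecture that every $p$-width of $\Omega$ is a sum of lengths of finitely many billiard trajectories. We prove it.

\begin{theorem}\label{thm:A}
Let $\Omega\subset\mathbb R^2$ be compact, connected, the closure of a bounded connected open set, with smooth boundary. For every $p\ge1$ there are finitely many billiard trajectories $\gamma_1,\dots,\gamma_N\subset\Omega$ (repetitions allowed), each with finitely many segments, such that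
\[
\omega_p(\Omega)=\sum_{j=1}^N\operatorname{length}(\gamma_j).
\]
\end{theorem}

The proof also bounds crossings and oblique reflections. We say that a segment \emph{ends orthogonally} at $q\in\partial\Omega$ if $q$ is its starting or ending point and the segment is orthogonal to $\partial\Omega$ at $q$.

\begin{theorem}\label{thm:B}
The trajectories in Theorem~\ref{thm:A} can be chosen so that in addition $\#\mathcal V\le p$, where $\mathcal V$ is the set of points which are either
\begin{itemize}
\item[(1)] interior points of $\Omega$ at which two segments of the configuration cross at a nonzero angle, or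
\item[(2)] points $q\in\partial\Omega$ at which some $\gamma_j$ reflects in a direction neither tangent nor orthogonal to $\partial\Omega$, and at which no segment of the configuration ends orthogonally.
\end{itemize}
\end{theorem}

\subsection{Why billiards, and what can go wrong}
A min-max value should be a critical value, and the admissible variations move $\partial\Omega$ into itself. A critical curve is straight in $\operatorname{int}\Omega$. If it has a free end at $q\in\partial\Omega$ with unit direction $P$, sliding $q$ in the tangent direction $\tau$ changes the length at the rate $\pm P\cdot\tau$, so the end is orthogonal. If it has a vertex at $q$ with incoming and outgoing directions $P_-$ and $P_+$, the rate is $(P_--P_+)\cdot\tau$; since both segments lie in $\Omega$ we have $P_-\cdot\nu\ge0\ge P_+\cdot\nu$, and vanishing of the rate is the reflection law. These are the conditions of Definition~\ref{def:billiard}.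

\begin{example}\label{ex:disk}
If $\Phi$ is a $p$-sweepout, then $\Phi^*\bar\lambda\neq0$, so some loop in $X$ lifts to a path of sets from $U$ to $\Omega\setminus U$. Area is continuous along the path, so some set on it has area $|\Omega|/2$, and the relative isoperimetric inequality~\eqref{eq:iso} gives $\omega_p(\Omega)>0$. In the other direction, for $v\in S^2$ let $U_v=\{x\in\Omega:v_0+v_1x_1+v_2x_2<0\}$. Lines are null sets, so $U_v$ depends continuously on $v$ and $U_{-v}$ is the complement of $U_v$. Thus $v\mapsto\partial[U_v]$ descends to $\Phi:\mathbb{RP}^2\to\mathcal Z$, and $\Phi^*\bar\lambda$ is the generator of $H^1(\mathbb{RP}^2;\mathbb Z_2)$, whose square is nonzero. A line has length at most $2r$ in $B_r(y)$, so $\Phi$ is a $1$-sweepout and a $2$-sweepout, and $\omega_1(\Omega),\omega_2(\Omega)\le\operatorname{diam}\Omega$.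

Let $\Omega$ be the unit disk. A trajectory of type (b) runs along a diameter and has length at least $2$. In a trajectory of type (a) all $m$ chords make the same angle $\theta\in(0,\pi/2]$ with the circle and subtend the angle $2\theta$, so $m\theta\in\pi\mathbb Z$, and the length is $2m\sin\theta\ge 4m\theta/\pi\ge4$. Theorem~\ref{thm:A} and $\omega_p>0$ give $\omega_p\ge2$, hence $\omega_1=\omega_2=2$, the length of a diameter.
\end{example}

The heuristic above misses a family of critical curves. The first variation of length of an arc of $\partial\Omega$ is, away from the ends, the integral of $-\vec\kappa\cdot Y$, where the curvature vector $\vec\kappa$ is normal to $\partial\Omega$ and the variation field $Y$ is tangent; so it vanishes. Such \emph{gliding} arcs are limits of billiards: the regular $m$-gons inscribed in the unit circle are trajectories of type (a) of length $2m\sin(\pi/m)\to2\pi$, and they converge to the circle. Billiard trajectories of bounded length do not form a compact class, and an approximation argument needs a second-order mechanism that excludes gliding and infinitely many reflections.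

\subsection{Method}
On a closed surface, $\omega_p$ is a sum of lengths of closed geodesics \cite{CM}, obtained as limits of Allen--Cahn solutions of index at most $p$. We reduce to this case. In Section~\ref{sec:metric} we view $\Omega$ in the sphere and collapse its complement by a conformal factor, a refractive index, that drops from $1$ to $e^{-1/\eta}$ across a collar of width about $\eta$. Rays leaving $\Omega$ undergo total internal reflection, except nearly orthogonal ones, which enter the collapsed region. Section~\ref{sec:disk} works out the disk, where the mechanism is explicit. Section~\ref{sec:AC} recalls the closed-surface theory and derives a stability inequality. Section~\ref{sec:widths} shows that the widths of the spheres converge to $\omega_p(\Omega)$, and Section~\ref{sec:geod} describes their closed geodesics uniformly in $\eta$. In Section~\ref{sec:limit} we let $\eta\to0$. The decisive point is that in the collar the Gauss curvature is at least $c/\eta$ times the rate at which rays bend, so that wherever the geodesics are stable the bending vanishes in the limit. The index bound leaves finitely many points where bending can occur,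 and these are the vertices. Theorem~\ref{thm:B}, which is not used for Theorem~\ref{thm:A}, is proved in Section~\ref{sec:B}.

\section{The collapsed spheres}\label{sec:metric}

\subsection{Caps and collar}
Let $S=\hat{\mathbb C}\supset\Omega$ be the Riemann sphere. Each boundary curve of $\Omega$ divides $S$ into two open disks. The set $\operatorname{int}\Omega$ is connected, because it lies between a connected open set and its closure, so it is contained in one of the two disks, and the other disk is disjoint from $\Omega$. Since $\Omega$ lies locally on one side of its boundary, these disks $R_1,\dots,R_d$, the \emph{caps}, are exactly the components of $S\setminus\Omega$. Let $h_j:R_j\to\mathbb D$ be biholomorphic, with $h_j(\infty)=0$ if $\infty\in R_j$. By the Kellogg--Warschawski theorem, a conformal map between domains bounded by smooth Jordan curves extends to a smooth diffeomorphism of the closures; this applies to $h_j$. On $R_j$ write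
\[
z=h_j(x),\qquad\rho=|z|,\qquad\sigma=-\log\rho,\qquad|dx|=e^{w}|dz|,\qquad\partial_\sigma=-\rho\,\partial_\rho .
\]
The function $\sigma$ is harmonic away from the \emph{pole} $z=0$, where we set $\sigma=+\infty$. It is smooth up to $\partial R_j$, vanishes there, and its gradient there is a positive multiple of $\nu$. Extend $\sigma$ smoothly across $\partial\Omega$; the extension is negative on the inner side near $\partial\Omega$, and patching it with the constant $-1$ we obtain $\sigma<0$ on all of $\operatorname{int}\Omega$. Thus $\Omega=\{\sigma\le0\}$. Gradients $\nabla$ without further mention are Euclidean gradients in the $x$-plane. Fix $\sigma_0>0$ so small that $c\le|\nabla\sigma|\le C$ on $\{|\sigma|\le\sigma_0\}$ and $|w|,|\partial_\sigma w|\le C$ on $\{0\le\sigma\le\sigma_0\}$, and let $\mathcal N=\{|\sigma|<\sigma_0\}$. On $\mathcal N$ put $\nu=\nabla\sigma/|\nabla\sigma|$, which extends the outward normal, and let $\tau$ be $\nu$ rotated by $\pi/2$. Let $C_0$ bound $|D\nu|$ and $|D\tau|$ on $\mathcal N$.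

\emph{Constants.} The letters $c,C>0$ denote constants that depend only on $\Omega$, $p$ and the choices made once and for all ($h_j$, $\sigma$, $\sigma_0$, and $\psi_0$, $\chi$ below), never on the parameter $\eta>0$, which is always sufficiently small. Other dependence is shown by a subscript.

\subsection{The profile}
The refractive index will be $e^{-\psi(\sigma/\eta)}$. Let $\psi_0(t)=c_*\int_0^te^{-1/r}\,dr$, with $c_*$ chosen so that $\psi_0(1)=\log4$. For each $\eta$ we choose $\psi\in C^\infty(\mathbb R)$ with
\begin{itemize}
\item[(P1)] $\psi=0$ on $(-\infty,0]$, $\psi=\psi_0$ on $[0,1]$, $\psi'\ge0$, and $\psi$ constant on $[3,\infty)$;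
\item[(P2)] $\psi'>0$ and $\psi''\ge\frac12\psi'$ on $(0,\frac52]$; in particular $\psi'$ is increasing there;
\item[(P3)] $\psi(2)\ge1/\eta$, and $\psi'\ge1/\eta$ on $[2,\frac52]$.
\end{itemize}
Condition (P2) will make curvature dominate bending; the function $e^{-1/t}$ combines it with vanishing to infinite order at $0$, since $\psi_0''/\psi_0'=t^{-2}$. Condition (P3) collapses the caps. To construct $\psi$, fix a smooth $G_0$ on $(0,\infty)$ with $G_0=\log c_*-1/t$ on $(0,1]$ and $G_0'\ge\frac12$, a smooth nondecreasing $G_1$ equal to $0$ on $(0,1]$ and to $1$ on $[\frac32,\infty)$, and a smooth $\varrho\geq0$ equal to $1$ on $(0,\frac52]$ and to $0$ on $[3,\infty)$. Let $G=G_0+AG_1$ with $A\ge0$ so large that $G_0(1)+A\ge\log(2/\eta)$, and put $\psi'=\varrho\,e^G$ for $t>0$. Then $\psi''=G'\psi'\ge\frac12\psi'$ on $(0,\frac52]$, $\psi'\ge2/\eta$ on $[\frac32,\frac52]$, and $\psi(2)\ge\frac12\cdot\frac2\eta$. The function $\psi$ depends on $\eta$ only for $t>1$, where we shall use only lower bounds for $\psi$ and $\psi'$.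

\subsection{The metric}
Near $\partial\Omega$ the metric must be a multiple of $|dx|^2$, while at the poles it must be a multiple of $|dz|^2$. We switch between the two deep in the collapsed region. Fix a smooth $\chi$ with $0\le\chi\le1$, $\chi=1$ on $(-\infty,\frac94]$ and $\chi=0$ on $[\frac52,\infty)$. Let $g_\eta=|dx|^2$ on $\Omega$ and, on each cap,
\[
g_\eta=e^{-2H}|dz|^2,\qquad H=\psi(\sigma/\eta)-\chi(\sigma/\eta)\,w .
\]
On $\{\sigma\le\frac94\eta\}$ we have $g_\eta=n^2|dx|^2$ with $n=e^{-\psi(\sigma/\eta)}$, a smooth function equal to $1$ on $\Omega$; on $\{\sigma\ge3\eta\}$ the function $H$ is constant. So $g_\eta$ is a smooth metric on $S$. By (P1), (P3) and $|w|\le C$,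
\begin{equation}\label{eq:n}
n\le1;\qquad n\ge\tfrac14\text{ on }\{\sigma\le\eta\};\qquad n=\tfrac14\text{ on }\{\sigma=\eta\};\qquad e^{-H}\le Ce^{-1/\eta}\text{ on }\{\sigma\ge2\eta\}.
\end{equation}
On $\{\sigma\le2\eta\}$ define the \emph{bending rate}
\[
f=\frac{\psi'(\sigma/\eta)\,|\nabla\sigma|}{\eta}\ \ge0 ,
\]
so that $\nabla n=-nf\nu$ and $f=0$ on $\Omega$. The Gauss curvature of $n^2|dx|^2$ is $K=-n^{-2}\Delta\log n$. It vanishes on $\Omega$, and for $0\le\sigma\le2\eta$ harmonicity of $\sigma$, (P2) and $n\le1$ give
\begin{equation}\label{eq:K}
K=n^{-2}\,\psi''\,\frac{|\nabla\sigma|^2}{\eta^2}\ \ge\ \frac{|\nabla\sigma|}{2\eta}\,f\ \ge\ \frac c\eta\,f .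
\end{equation}
We have no sign for $K$ beyond $\sigma=2\eta$; indeed $\psi''<0$ somewhere in $(\frac52,3)$.

\subsection{Ray equations}
Let $\gamma$ be a geodesic of $g_\eta$ in $\{\sigma\le2\eta\}$, with $g_\eta$-arclength $s$, Euclidean arclength $l$ (so $ds=n\,dl\le dl$), position $x$, Euclidean unit tangent $T$, and \emph{momentum} $P=nT$. The Euler--Lagrange equation of $\int n\,dl$ is Fermat's equation $d(nT)/dl=\nabla n$. Hence
\begin{equation}\label{eq:ray}
\frac{dx}{ds}=\frac P{n^2},\qquad\frac{dP}{ds}=-f\nu .
\end{equation}
In $\mathcal N$ let $a=P\cdot\tau$ and $\beta=T\cdot\nu$, so that $|a|=n\sqrt{1-\beta^2}\le n$. The force is normal, so $da/ds=P\cdot D_{T/n}\tau=T\cdot D_T\tau$. The component of Fermat's equation orthogonal to $T$ reads $dT/dl=-f(\nu-\beta T)$. Therefore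
\begin{equation}\label{eq:ab}
\Big|\frac{da}{ds}\Big|\le C_0,\qquad\frac{d\beta}{dl}=-f(1-\beta^2)+T\cdot D_T\nu,\quad|T\cdot D_T\nu|\le C_0,\qquad\frac{d\sigma}{dl}=|\nabla\sigma|\,\beta .
\end{equation}
The first inequality is Snell's law up to a bounded error. The curvature of $\partial\Omega$ enters only through $C_0$ and never through its sign, which is why convexity plays no role. Smoothness does: at a corner $\tau$ jumps, $a$ is not almost conserved, and the reflection law has no meaning.

\section{The disk}\label{sec:disk}

Let $\Omega$ be the unit disk. There is one cap, $h_1(x)=1/x$, and $\sigma=\log|x|$ near the circle, so $\nu=x/|x|$, $|\nabla\sigma|=1/|x|$ and $T\cdot D_T\nu=(1-\beta^2)/|x|$. By \eqref{eq:ray} the angular momentum $\det(x,P)=e^\sigma a$ is constant along geodesics in $\{\sigma\le2\eta\}$, since $dx/ds$ is parallel to $P$ and $dP/ds$ is parallel to $x$. Let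
\[
\mathcal L(\sigma)=e^\sigma n=e^{\sigma-\psi(\sigma/\eta)},
\]
so that $2\pi\mathcal L(\sigma)$ is the $g_\eta$-length of the circle at level $\sigma$. Let $t_\eta=1/\log(c_*/\eta)$ be the solution of $\psi'(t)=\eta$ in $(0,1)$; it tends to $0$. By (P2), $\mathcal L$ increases on $[0,\eta t_\eta]$ from $1$ to a maximum that tends to $1$, and then decreases on $[\eta t_\eta,2\eta]$ to a value at most $e^{2\eta-1/\eta}$.

\emph{The mirror.} Let a ray leave the disk with tangential component $a_0$, $|a_0|<1$, and normal component $\beta_0=\sqrt{1-a_0^2}$. Along the ray $\beta^2=1-a_0^2/\mathcal L(\sigma)^2$. If $|a_0|>e^{2\eta-1/\eta}$, the ray cannot reach $\sigma=2\eta$. It climbs to the level $\sigma_*\in(\eta t_\eta,2\eta)$ with $\mathcal L(\sigma_*)=|a_0|$, where $\beta=0$ and $d\beta/dl=(1-\psi'/\eta)/|x|<0$; so it turns, descends, and reenters the disk with components $a_0$ and $-\beta_0$. This is the reflection law. Only rays with $|a_0|\le e^{2\eta-1/\eta}$, which are orthogonal in the limit, can enter the collapsed cap, and by conservation of $e^\sigma a$ a ray that comes out of it is nearly orthogonal too. These rays produce trajectories of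 type (b).

\emph{A gliding geodesic.} On a circle $\beta=0$, and \eqref{eq:ab} shows that the circle is a geodesic exactly when $f=1/|x|$, that is, $\psi'(\sigma/\eta)=\eta$. So the circle $\sigma=\eta t_\eta$ is a closed geodesic of $g_\eta$; its length tends to $2\pi$, and it converges to $\partial\Omega$. The danger described in the introduction is present in $(S,g_\eta)$, and bounds on length cannot remove it.

\emph{Both are unstable.} The second variation of length of a geodesic in a surface, in the direction of $\varphi$ times the unit normal, is $\int(\varphi'^2-K\varphi^2)\,ds$. On the gliding circle \eqref{eq:K} gives $K\ge1/(2\eta|x|^2)\ge1/(4\eta)$. On an arc of length $\ell$ the function $\varphi=\sin(\pi s/\ell)$ has negative second variation as soon as $K>\pi^2/\ell^2$. So the circle contains at least $c\,\eta^{-1/2}$ disjoint unstable arcs. For the reflected ray, $\frac d{ds}(P\cdot\nu)=-f+(1-\beta^2)/|x|\ge-f$, and $P\cdot\nu$ drops from $\beta_0$ to $-\beta_0$; hence $\int f\,ds\ge2\beta_0$ and $\int K\,ds\ge e^{-2\eta}\beta_0/\eta$ over the passage through the collar. Take $\varphi=1$ on the passage, decreasing linearly to $0$ along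 segments of length $\ell\le2\beta_0$ of the two adjacent chords. Then $\int\varphi'^2\,ds=2/\ell$, and the second variation is negative for small $\eta$.

Thus any definite amount of bending in a ball of fixed size forces instability in that ball when $\eta$ is small, and an index bound allows this at no more than $p$ places. The general proof makes this precise. Two further issues arise: the index bound is given for Allen--Cahn solutions and must be transferred to the geodesics (Lemma~\ref{lem:S2}), and the curvature beyond $\sigma=2\eta$ has no sign, so test functions must be cut off along the geodesics (Lemma~\ref{lem:local}).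

\section{Closed surfaces: geodesics, index and stability}\label{sec:AC}

Let $(S,g)$ be a closed connected Riemannian surface. Its width $\omega_p(S,g)$ is defined as in Section~\ref{sec:intro} with empty boundary. (Mass-continuous sweepouts, used in part of the literature, give the same number by the standard interpolation theorems of Almgren--Pitts and Marques--Neves.) In this section $\nabla$ and $\Delta$ refer to $g$. Let $W(t)=(1+\cos\pi t)/\pi^2$ on $[-1,1]$ be the sine-Gordon potential and $c_W=\int_{-1}^1\sqrt{2W}$. The Allen--Cahn energy is $E_\varepsilon(u)=\int\frac\varepsilon2|\nabla u|^2+\frac1\varepsilon W(u)$. Its critical points solve $\varepsilon^2\Delta u=W'(u)$, and the \emph{index} of a critical point is the maximal dimension of a subspace of $H^1(S)$ on which the second variation $\zeta\mapsto\int\varepsilon|\nabla\zeta|^2+\varepsilon^{-1}W''(u)\zeta^2$ is negative definite. For a finite sum $V=\sum_j|\gamma_j|$ of closed geodesics, $\|V\|$ is the length measure counted with multiplicity, $\int\varphi\,d\|V\|=\sum_j\int\varphi(\gamma_j(s))\,ds$, and $\operatorname{spt}V$ is the union of the images.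

\begin{theorem}[\cite{GG,Dey,HT,CM}]\label{thm:T}
For each $p\ge1$ there are $\varepsilon_k\to0$, solutions $u_k$ of $\varepsilon_k^2\Delta u_k=W'(u_k)$ on $S$ with $|u_k|\le1$, bounded energy and index at most $p$, and a finite sum $V=\sum_{j=1}^J|\gamma_j|$ of nonconstant immersed closed geodesics, repetitions allowed, such that
\[
c_W^{-1}\varepsilon_k|\nabla u_k|^2\,d\mathrm{vol}_g\rightharpoonup\|V\|\qquad\text{and}\qquad\|V\|(S)=\omega_p(S,g).
\]
\end{theorem}

The statement is assembled as follows; this is how Chodosh and Mantoulidis prove that $\omega_p(S,g)$ is a sum of lengths of closed geodesics. By Gaspar--Guaraco \cite{GG}, for each small $\varepsilon$ there is a solution $u$ with $|u|\le1$ and index at most $p$ whose energy is the $p$-th Allen--Cahn width. By Dey \cite{Dey}, these widths converge to $c_W\,\omega_p(S,g)$ as $\varepsilon\to0$. By Hutchinson--Tonegawa \cite{HT}, along a subsequence the energy measures divided by $c_W$ converge to the mass measure of a stationary integral varifold $V$ (a generalized curve with integer multiplicity and vanishing first variation of length), and $\frac\varepsilon2|\nabla u|^2-\frac1\varepsilon W(u)\to0$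 in $L^1$, so that $c_W^{-1}\varepsilon|\nabla u|^2$ has the same limit. By Chodosh--Mantoulidis \cite{CM}, for the sine-Gordon potential and bounded energy and index, $V$ is a finite sum of immersed closed geodesics.

\begin{definition}\label{def:stable}
Let $V$, $u_k$, $\varepsilon_k$ be as in Theorem~\ref{thm:T}, and let $\mathcal Q_k$ be the second variation at $u_k$. We call $V$ \emph{stable in} an open set $O\subset S$ if for infinitely many $k$ we have $\mathcal Q_k(\zeta)\ge0$ for all Lipschitz $\zeta$ with compact support in $O$.
\end{definition}

The notion refers to the sequence $u_k$, which is fixed together with $V$. Stability in $O$ implies stability in every open subset of $O$.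

\begin{lemma}\label{lem:S1}
Among any $p+1$ pairwise disjoint open sets, $V$ is stable in at least one.
\end{lemma}

\begin{proof}
Otherwise, for all large $k$ each of the sets supports a function $\zeta$ with $\mathcal Q_k(\zeta)<0$. Functions with disjoint supports are $\mathcal Q_k$-orthogonal, so $\mathcal Q_k$ is negative definite on their $(p+1)$-dimensional span, which contradicts the index bound.
\end{proof}

To transfer stability to $V$ we test with $\varphi|\nabla u_k|$, which corresponds to moving the level sets of $u_k$ with normal speed $\varphi$.

\begin{lemma}\label{lem:S2}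
If $V$ is stable in $O$, then $\int K\varphi^2\,d\|V\|\le\int|\nabla\varphi|^2\,d\|V\|$ for all $\varphi\in C_c^\infty(O)$, where $K$ is the Gauss curvature of $g$.
\end{lemma}

\begin{proof}
Let $k$ belong to the stable subsequence, and write $u=u_k$, $\varepsilon=\varepsilon_k$, $v=|\nabla u|$, a Lipschitz function. Bochner's formula $\frac12\Delta|\nabla u|^2=|\nabla^2u|^2+\nabla u\cdot\nabla\Delta u+K|\nabla u|^2$ and the equation give
\[
\tfrac12\Delta v^2=|\nabla^2u|^2+\varepsilon^{-2}W''(u)v^2+Kv^2 .
\]
Also $|\nabla(\varphi v)|^2=v^2|\nabla\varphi|^2+\varphi^2|\nabla v|^2+\frac12\nabla\varphi^2\cdot\nabla v^2$ almost everywhere. Integrate the last term by parts, as $v^2$ is smooth; the terms with $W''$ cancel in $\mathcal Q_k(\varphi v)$, and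
\[
0\le \mathcal Q_k(\varphi v)=\varepsilon\int v^2|\nabla\varphi|^2+\varphi^2\big(|\nabla v|^2-|\nabla^2u|^2-Kv^2\big).
\]
Since $|\nabla v|\le|\nabla^2u|$ almost everywhere, $\int K\varphi^2\,\varepsilon v^2\le\int|\nabla\varphi|^2\,\varepsilon v^2$. Let $k\to\infty$.
\end{proof}

The following result is used only for part (1) of Theorem~\ref{thm:B}. Segments include their endpoints.

\begin{theorem}[Tonegawa \cite{To}]\label{thm:To}
If the $u_k$ have bounded energy and are stable in an open set $O\subset\mathbb R^2$, then in compact subsets of $O$ the support of the limit varifold is a finite union of pairwise non-intersecting line segments.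
\end{theorem}

\section{Convergence of the widths}\label{sec:widths}

To compare the widths of $\Omega$ and of $(S,g_\eta)$ we need maps between the two cycle spaces that preserve $\bar\lambda$. They are easiest to build at the level of sets.

\subsection{Cycles as boundaries of sets}
Let $M$ be $\Omega$ or a closed connected surface $(S,g)$. Let $\mathcal C(M)$ be the space of sets of finite perimeter in $\operatorname{int}M$, modulo null sets, with the metric $|U\triangle U'|$, and let $\mathcal I(U)=M\setminus U$. Since $\operatorname{int}M$ is connected and $\partial M$ is smooth, the relative isoperimetric inequality holds: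
\begin{equation}\label{eq:iso}
\min(|U|,|M\setminus U|)\le C_M\operatorname{Per}(U;\operatorname{int}M).
\end{equation}

\begin{lemma}\label{lem:cover}
The map $\mathcal C(M)\to\mathcal Z(M)$, $U\mapsto\partial[U]$, is a two-sheeted covering with deck transformation $\mathcal I$, and $\bar\lambda$ takes the value $1$ on a loop exactly when its lifts are not closed.
\end{lemma}

\begin{proof}
For $U\in\mathcal C(M)$ put $\langle U\rangle=\min(|U|,|M\setminus U|)$. We claim that
\[
c_M\langle U\rangle\le\mathcal F(\partial[U])\le\langle U\rangle .
\]
The competitors $B=U$ and $B=M\setminus U$ give the upper bound. For the lower bound let $B$ be any competitor and $U'=U\triangle B$, so that $\partial[U]+\partial[B]=\partial[U']$. From $|U|\le|B|+|U'|$ and $|M\setminus U|\le|B|+|M\setminus U'|$ and \eqref{eq:iso} we get $\langle U\rangle\le|B|+\langle U'\rangle\le|B|+C_M\mathbf M(\partial[U'])$.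

The flat distance from $\partial[U]$ to $\partial[U']$ is $\mathcal F(\partial[U\triangle U'])$, and $\langle U\triangle U'\rangle$ is the distance from $U$ to the orbit $\{U',\mathcal IU'\}$. So $\mathcal Z(M)=\mathcal C(M)/\mathcal I$, and the flat topology is the quotient topology. The involution $\mathcal I$ is an isometry with $|U\triangle\mathcal IU|=|M|$ for all $U$, so balls of radius $|M|/2$ about $U$ and $\mathcal IU$ are disjoint and the quotient map is a covering.

Let $\phi=x_1$ if $M=\Omega$ and let $\phi$ be a Morse function if $M=S$. The levels of $\phi$ have finite length. So $t\mapsto U\cap\{\phi<t\}$ is a path in $\mathcal C(M)$ from $\emptyset$ to $U$. Hence $\mathcal Z(M)$ is path connected and $H^1(\mathcal Z(M);\mathbb Z_2)=\operatorname{Hom}(\pi_1(\mathcal Z(M)),\mathbb Z_2)$. The monodromy of the covering is such a homomorphism, and it is nonzero because the path with $U=M$ joins $\emptyset$ to $\mathcal I\emptyset$. As $H^1=\mathbb Z_2$, the monodromy is $\bar\lambda$.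
\end{proof}

Connectedness is needed here: if $U$ were a component of a disconnected region, then $\partial[U]=0$ although $U$ is neither empty nor everything.

\begin{lemma}\label{lem:equi}
Let $e:\mathcal C(M)\to\mathcal C(M')$ be continuous and commute with the involutions. Then $e$ descends to a continuous map $\bar e:\mathcal Z(M)\to\mathcal Z(M')$, and $\Phi^*(\bar\lambda^p)\ne0$ implies $(\bar e\circ\Phi)^*(\bar\lambda^p)\ne0$.
\end{lemma}

\begin{proof}
The map descends by the description of the topology as a quotient. If a path from $U$ to $U'$ lifts a loop, its image under $e$ lifts the image loop. If $U'=U$ the image path is closed; if $U'=\mathcal IU$ it ends at $\mathcal Ie(U)\ne e(U)$. So $\bar e^*\bar\lambda=\bar\lambda$ by Lemma~\ref{lem:cover}, and $(\bar e\circ\Phi)^*(\bar\lambda^p)=\Phi^*(\bar\lambda^p)$.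
\end{proof}

\subsection{Restriction and extension}

\begin{proposition}\label{prop:widths}
We have $\omega_p(\Omega)<\infty$ and
\[
\omega_p(\Omega)\le\omega_p(S,g_\eta)\le(1+C\eta+Ce^{-1/\eta})\,\omega_p(\Omega)+Ce^{-1/\eta}.
\]
In particular $\omega_p(S,g_\eta)\to\omega_p(\Omega)$ as $\eta\to0$.
\end{proposition}

\begin{proof}
\emph{Lower bound.} The restriction $U\mapsto U\cap\operatorname{int}\Omega$ from $\mathcal C(S)$ to $\mathcal C(\Omega)$ is $1$-Lipschitz, commutes with complementation, and does not increase mass, because $g_\eta$ is Euclidean on $\Omega$. For $y\in\Omega$ and $r\le c\eta$, the disk $B_r(y)$ lies in $\{\sigma\le2\eta\}$, where $n\le1$, hence in the $g_\eta$-ball of radius $r$ about $y$. So the absence of concentration of mass is preserved, and by Lemma~\ref{lem:equi} sweepouts go to sweepouts. Thus $\omega_p(\Omega)\le\omega_p(S,g_\eta)$, which is finite by Theorem~\ref{thm:T}.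

\emph{Upper bound.} We must extend a set $U\subset\Omega$ to $S$ at almost no cost in perimeter. We stretch $U$ over the collar, up to the short curves $\{\sigma=2\eta\}$. The rest of each cap cannot simply be assigned to $U$ or to its complement, since the rule must be continuous and commute with complementation; so we fill it with a copy of a fixed piece of $U$, which is cheap because the cap is collapsed.

Let $\theta$ be a cutoff, $0\le\theta\le1$, supported in $\mathcal N$ and equal to $1$ on $\{|\sigma|\le\sigma_0/2\}$, and let $\Theta$ be the time-$2\eta$ flow of $\theta\nabla\sigma/|\nabla\sigma|^2$. Along the flow $\sigma$ increases at rate $\theta$, which is at most $1$ and equals $1$ near $\partial\Omega$; so $\Theta$ maps $\Omega$ diffeomorphically onto $\{\sigma\le2\eta\}$, and $|D\Theta-\mathrm{Id}|\le C\eta$ by Gronwall's inequality. Fix a map $\xi(z)=x_0+r_1z$ with $\xi(\overline{\mathbb D})\subset\operatorname{int}\Omega$. Define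
\[
e(U)=\Theta(U)\ \cup\ \bigcup_{j=1}^d\{x\in R_j:\ \sigma(x)>2\eta,\ \xi(h_j(x))\in U\}.
\]
By \eqref{eq:n} and a change of variables, $|e(U)\triangle e(U')|_{g_\eta}\le C|U\triangle U'|$, and $e$ commutes with complementation up to null sets.

We use three standard facts. A diffeomorphism of planar domains multiplies perimeter by at most the supremum of the norm of its differential; perimeter for $e^{-2H}|dz|^2$ is the integral of $e^{-H}$ against the Euclidean perimeter measure; and a set with finite perimeter on each side of a smooth closed curve $\Gamma$ has finite perimeter across it, the perimeter measure of $\Gamma$ being the integral over $\Gamma$ of the jump of the traces of the indicator function, hence at most the length of $\Gamma$. In $\{\sigma<2\eta\}$, $n\le1$ gives the bound $(1+C\eta)\operatorname{Per}(U;\operatorname{int}\Omega)$. In $R_j\cap\{\sigma>2\eta\}$, \eqref{eq:n} gives the bound $Ce^{-1/\eta}r_1^{-1}\operatorname{Per}(U;\xi(\mathbb D))$. The curves $\{\sigma=2\eta\}$ are circles in the $z$-disks, of total $g_\eta$-length at most $2\pi d\,Ce^{-1/\eta}$. Altogether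
\[
\operatorname{Per}_{g_\eta}(e(U))\le(1+C\eta+Ce^{-1/\eta})\operatorname{Per}(U;\operatorname{int}\Omega)+Ce^{-1/\eta}.
\]
Finally fix $\eta$ and let $B$ be a $g_\eta$-ball of small radius $r$. Smooth metrics are comparable on compact sets, so $\Theta^{-1}(B\cap\{\sigma\le2\eta\})$ and the sets $\xi(h_j(B\cap R_j\cap\{\sigma\ge2\eta\}))$ have diameter at most $C_\eta r$. The same three estimates, localized, bound the mass of $\partial[e(U)]$ in $B$ by $C$ times the sum of the masses of $\partial[U]$ in $d+1$ disks of radius $C_\eta r$ centered in $\Omega$, plus the length of $\{\sigma=2\eta\}\cap B$, which is at most $C_\eta r$. So the absence of concentration is preserved, and Lemma~\ref{lem:equi} gives the upper bound.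
\end{proof}

\section{Closed geodesics of the collapsed spheres}\label{sec:geod}

In this section $\gamma$ is a nonconstant closed geodesic of $g_\eta$, parametrized by arclength $s$ on a circle, and $|\cdot|$ is $g_\eta$-length. We treat two regions differently. Below the level $\sigma=\eta$ the index $n$ is at least $\frac14$, and \eqref{eq:ray} allows a weak limit once $\int f\,ds$ is bounded. Above it the metric degenerates, but a ray that reaches $\sigma=\eta$ has $|a|\le\frac14$ and is therefore steep, which makes its behavior rigid.

\subsection{Length in the caps and total bending}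
The caps have small diameter, but a geodesic might wind inside them and accumulate length. The first variation formula excludes this. In a flat disk the radial field $z$ stretches every curve at unit rate, so there is no closed geodesic; this is what the conformal coordinates are for. A conformal factor that decreases toward the pole adds to the stretching. To obtain a bound of order $\eta$ we need stretching of order $1/\eta$ also near the pole, where $\psi'=0$, and so we weight the field by a function that is bounded below the level $\eta$ and huge above the level $2\eta$.

\begin{lemma}\label{lem:1}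
We have $\gamma\not\subset\{\sigma\ge\eta\}$, $|\gamma\cap\{\sigma\ge\eta\}|\le C\eta|\gamma|$, and $\int_{\gamma\cap\{\sigma\le\eta\}}f\,ds\le C|\gamma|$.
\end{lemma}

\begin{proof}
The radial field $z$ of the $z$-disk is a smooth field on $\overline{R_j}$. Extend these fields, independently of $\eta$, to a smooth field $Y$ on $S$. Let $\zeta=e^{\psi(\sigma/\eta)/2}$, which is smooth on $S$, equals $1$ on $\Omega$ and is constant near the poles, and let $X=\zeta Y$. For the $g_\eta$-unit tangent $\dot\gamma$ put $\delta_X=g_\eta(\nabla^{g_\eta}_{\dot\gamma}X,\dot\gamma)=\frac12(\mathcal L_Xg_\eta)(\dot\gamma,\dot\gamma)$. Since $\gamma$ is a closed geodesic,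
\[
\int_\gamma\delta_X\,ds=\int_\gamma\frac d{ds}\,g_\eta(X,\dot\gamma)\,ds=0 .
\]
On $\Omega$, $|\delta_X|\le|DY|\le C$. In a cap let $\hat T=e^{-H}\dot\gamma$ be the $|dz|$-unit direction and $\hat z=z/\rho$. Then $\frac12\mathcal L_Xg_\eta=-X(H)\,g_\eta+\frac12e^{-2H}\mathcal L_X|dz|^2$. Since $\rho\,\partial_\rho=-\partial_\sigma$, we have $-X(H)=\zeta\,\partial_\sigma H$. The $z$-gradient of $\sigma$ is $-z/\rho^2$, so with $\zeta'=d\zeta/d\sigma=\frac{\psi'}{2\eta}\zeta$ we get $\hat T\cdot D_{\hat T}(\zeta z)=\zeta-\zeta'(\hat z\cdot\hat T)^2$. Hence $\delta_X=\zeta(1+\partial_\sigma H)-\zeta'(\hat z\cdot\hat T)^2$, and since $\partial_\sigma H=\psi'/\eta-\chi'w/\eta-\chi\,\partial_\sigma w$,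
\[
\delta_X\ge\zeta\Big[1+\frac{\psi'}{2\eta}-\frac{|\chi'|\,|w|}\eta-\chi\,|\partial_\sigma w|\Big].
\]
The weight costs exactly half of the gain $\psi'/\eta$. Let $t=\sigma/\eta$; the terms with $w$ occur only for $t\le\frac52$, where $|w|,|\partial_\sigma w|\le C$.
\begin{itemize}
\item For $0\le t\le1$: $\chi'=0$ and $1\le\zeta\le2$, so $\delta_X\ge\frac{\psi'}{2\eta}-C\ge cf-C$.
\item For $1\le t\le2$: $\chi'=0$, $\psi'\ge\psi_0'(1)$ and $\zeta\ge1$, so $\delta_X\ge c/\eta$.
\item For $2\le t\le\frac52$: by (P3), $\frac{\psi'}{2\eta}\ge\frac1{2\eta^2}\ge\frac C\eta+C$, so the bracket is at least $1$ and $\delta_X\ge\zeta\ge e^{1/(2\eta)}\ge\frac1{2\eta}$.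
\item For $t\ge\frac52$, including the pole: $\chi=0$, and again $\delta_X\ge\zeta\ge\frac1{2\eta}$.
\end{itemize}
Therefore
\[
0=\int_\gamma\delta_X\,ds\ge-C\,|\gamma\cap\{\sigma<\eta\}|+c\int_{\gamma\cap\{\sigma<\eta\}}f\,ds+\frac c\eta\,|\gamma\cap\{\sigma\ge\eta\}| .
\]
This gives the first two claims. It gives the third because $f\le C/\eta$ on $\{\sigma=\eta\}$, so that this level contributes at most $\frac C\eta\cdot C\eta|\gamma|$.
\end{proof}

\subsection{Excursions}
By Lemma~\ref{lem:1}, $\{s:\sigma(\gamma(s))\ge\eta\}$ is a proper closed subset of the parameter circle. Its components $I=[s_-,s_+]$, possibly single points, are called \emph{excursions}; note $\sigma=\eta$ at $s_\pm$. An excursion is \emph{shallow} if $\gamma(I)\subset\{\sigma<2\eta\}$ and \emph{deep} otherwise; see Figure~\ref{fig:collar}.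

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!15] (0,-1.3) rectangle (11,0);
\node at (0.35,-0.35) {$\Omega$};
\draw[thick] (0,0)--(11,0) node[right]{$\sigma=0$};
\draw[dashed] (0,1)--(11,1) node[right]{$\sigma=\eta$};
\draw[dashed] (0,2)--(11,2) node[right]{$\sigma=2\eta$};
\draw[->] (0.5,-1)--(1.5,0) .. controls (2,0.5) and (2.3,0.5) .. (2.8,0)--(3.8,-1);
\draw[->] (4.3,-1.2)--(4.7,0) .. controls (5.4,2.1) and (5.8,2.1) .. (6.5,0)--(6.9,-1.2);
\draw (8,-1.2)--(8,1);
\draw[->] (10,1)--(10,-1.2);
\draw[very thick] (8,1)--(8,2.4) (10,2.4)--(10,1);
\draw[very thick,dotted] (8,2.4) .. controls (8,3.1) and (10,3.1) .. (10,2.4);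
\begin{scope}
\clip (4,1) rectangle (7,2);
\draw[very thick] (4.7,0) .. controls (5.4,2.1) and (5.8,2.1) .. (6.5,0);
\end{scope}
\end{tikzpicture}
\caption{Three ways in which a geodesic of $g_\eta$ leaves $\Omega$ and returns; the collar outside $\partial\Omega=\{\sigma=0\}$ is drawn flattened and magnified. Left: the ray turns below the level $\sigma=\eta$. Middle: a shallow excursion (bold) above that level; in the limit $\eta\to0$ it is a steep reflection. Right: a deep excursion (bold) passes the level $2\eta$ into the collapsed cap and may return at a different boundary point; in the limit both ends are orthogonal to $\partial\Omega$.}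
\label{fig:collar}
\end{figure}

\begin{lemma}\label{lem:2}
There is $c_0=c_0(\Omega)>0$ such that each excursion $I=[s_-,s_+]$ has the following properties.
\begin{itemize}
\item[(i)] $\sigma\circ\gamma>\eta$ in the interior of $I$.
\item[(ii)] If $I$ is shallow, then $\gamma|_I$ has Euclidean length and $g_\eta$-length at most $C\eta$, and $a$ varies by at most $C\eta$ on $I$.
\item[(iii)] If $I$ is deep, then the part of $\gamma|_I$ in $\{\sigma<2\eta\}$ consists exactly of an initial and a final piece, each of Euclidean length at most $C\eta$, and $|a(s_-)|,|a(s_+)|\le e^{-1/\eta}+C\eta$.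
\item[(iv)] There is $s_+'\in(s_+,s_++C\eta]$ such that $\gamma|_{[s_+,s_+']}$ has Euclidean length at most $C\eta$ and lies in $\{0\le\sigma\le\eta\}$, with $\sigma<\eta$ after $s_+$; moreover $\gamma(s_+')\in\partial\Omega$, $T\cdot\nu\le-\frac34$ at $s_+'$, and $\gamma|_{[s_+',s_+'+c_0]}$ is a straight segment in $\Omega$. Reversing the orientation, there is $s_-'\in[s_--C\eta,s_-)$ with the corresponding properties before $s_-$, and $T\cdot\nu\ge\frac34$ at $s_-'$.
\end{itemize}
\end{lemma}

\begin{proof}
On $\{\frac\eta2\le\sigma\le2\eta\}$, (P2) gives $\psi'\ge\psi_0'(\frac12)$ and so $f\ge c/\eta$. By \eqref{eq:ab},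
\begin{equation}\label{eq:star}
\frac{d\beta}{dl}\le-\frac34f+C_0\le-\frac c\eta\qquad\text{whenever }|\beta|\le\tfrac12\text{ and }\tfrac\eta2\le\sigma\le2\eta .
\end{equation}
If $\beta=0$ at a point with $\eta\le\sigma\le2\eta$, then $d^2\sigma/dl^2=|\nabla\sigma|\,d\beta/dl<0$. Hence $\sigma\circ\gamma$ has no local minimum with value in $[\eta,2\eta]$.

(i) An interior point of $I$ with $\sigma=\eta$ would be such a local minimum.

(ii) Consider any piece of $\gamma$ in $\{\eta\le\sigma\le2\eta\}$. By \eqref{eq:star}, $\beta$ crosses the values $\pm\frac12$ only downward, so the sets where $\beta>\frac12$, $|\beta|\le\frac12$, $\beta<-\frac12$ are intervals that occur in this order. On the first and the third $\sigma$ is monotone with $|d\sigma/dl|\ge c$ and has range of size at most $\eta$; on the second $\beta$ drops by at most $1$ at rate at least $c/\eta$. So the piece has Euclidean length at most $C\eta$. Now (ii) follows from $ds\le dl$ and $|da/ds|\le C_0$.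

(iii) The set $\{s\in I:\sigma<2\eta\}$ is relatively open and contains $s_-$ and $s_+$, in different components because $I$ is deep. Any other component would have $\sigma=2\eta$ at both ends and hence an interior minimum with value in $[\eta,2\eta)$, which is impossible. The two pieces have Euclidean length at most $C\eta$ by the proof of (ii). At their ends on $\{\sigma=2\eta\}$ we have $|a|\le n=e^{-\psi(2)}\le e^{-1/\eta}$, and $a$ varies by at most $C\eta$ along them.

(iv) Since $I$ is a component, there are points after $s_+$ and arbitrarily close to it with $\sigma<\eta$. So $\beta\le0$ at $s_+$, and $|a|\le n=\frac14$ there. As long as $\frac\eta2\le\sigma\le2\eta$, \eqref{eq:star} shows that $\beta<0$ after $s_+$, that $\beta$ reaches $-\frac12$ within Euclidean length $C\eta$ if it is not already below, and that it stays at most $-\frac12$ from then on. Hence $\sigma$ decreases strictly and reaches $\frac\eta2$ within Euclidean length $C\eta$. At that point $|a|\le\frac14+C\eta$, while $n=e^{-\psi_0(1/2)}\ge\frac12$, since $\psi_0(\frac12)\le\frac12\psi_0(1)=\log2$ by convexity. So $\sqrt{1-\beta^2}=|a|/n\le\frac12+C\eta$, and $\beta\le-\frac45$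 because $\frac{\sqrt3}2>\frac45$. Below this level $f$ is no longer large, but it has the right sign: $d\beta/dl\le C_0$. So $\beta\le-\frac34$ for Euclidean length $1/(20C_0)$, during which $\sigma$ decreases at rate at least $c$; it reaches $0$ within length $C\eta$, at a parameter $s_+'$. Let $c_0$ be a radius such that at every $q\in\partial\Omega$ the disk of radius $c_0$ centered at $q-c_0\nu(q)$ lies in $\Omega$. The ray $q+lT$ stays in this disk for $0\le l\le-2c_0\,T\cdot\nu$, in particular for $l\le c_0$. A straight segment in $\Omega$ solves \eqref{eq:ray}, so by uniqueness $\gamma$ follows it.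
\end{proof}

\begin{lemma}\label{lem:3}
The geodesic $\gamma$ has at most $|\gamma|/c_0$ excursions, consecutive excursions are separated by a parameter interval of length at least $c_0$, and $|\gamma|\ge c_1=c_1(\Omega)>0$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:2}(iv), $\sigma<\eta$ on $(s_+,s_+'+c_0]$, an interval of length more than $c_0$ that therefore contains no point of any excursion. This gives the first two claims, and $|\gamma|\ge c_0$ if there is an excursion. Suppose there is none, so $\gamma\subset\{\sigma<\eta\}$, and let $L=|\gamma|$ be small. The Euclidean length is at most $4L$ by \eqref{eq:n}. A geodesic in $\operatorname{int}\Omega$ is straight and not closed, so $\gamma$ meets $\{0\le\sigma<\eta\}$, and then $|\sigma|\le\eta+CL<\sigma_0$ on $\gamma$, that is, $\gamma\subset\mathcal N$. Fix $q_0\in\gamma$. Since $\int_\gamma T\cdot\tau(q_0)\,dl=0$, there is a point $q_1$ of $\gamma$ at which $T\cdot\tau(q_0)=0$, and there $|a|\le|\tau(q_1)-\tau(q_0)|\le4C_0L$. By \eqref{eq:ab}, $|a|\le5C_0L$ on all of $\gamma$. If $5C_0L<\frac14$, then $n^2\beta^2=n^2-a^2>0$, so $\beta$ never vanishes and $\sigma$ is strictly monotone along a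 closed curve, which is absurd.
\end{proof}

\section{The limit: proof of Theorem~\ref{thm:A}}\label{sec:limit}

Let $\eta_i\to0$, $g_i=g_{\eta_i}$, and let $V_i=\sum_{j\le J_i}|\gamma_{i,j}|$ be given by Theorem~\ref{thm:T} for $(S,g_i)$. A subscript $i$ marks quantities associated with $g_i$. By Proposition~\ref{prop:widths}, $\|V_i\|(S)\to\omega_p(\Omega)$. We pass to subsequences several times without changing notation.

\subsection{Arcs}
By Lemma~\ref{lem:3}, $J_i$ and the numbers of excursions are bounded. We may assume that $J_i=J$ and that for each $j$ the number of excursions of $\gamma_{i,j}$ and their types (shallow or deep), in cyclic order, do not depend on $i$. So excursions carry labels independent of $i$. The closed parameter intervals between consecutive excursions define the \emph{arcs} of $\gamma_{i,j}$; they lie in $\{\sigma\le\eta_i\}$ and have length at least $c_0$. If $\gamma_{i,j}$ has no excursion, it is itself counted as one arc, called a \emph{loop}, parametrized by a circle of length at least $c_1$. We may assume that for each label the lengths $L_i$ of the arcs converge to some $L>0$, and that the points $\gamma_{i,j}(s_\pm)$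 and the numbers $a_i(s_\pm)$ converge. Let $D\subset\partial\Omega$ be the finite set of limits of the points $\gamma_{i,j}(s_\pm)$. The excursions have total length at most $C\eta_i$ by Lemma~\ref{lem:1}, so
\begin{equation}\label{eq:sum}
\sum_{\text{arcs}}L=\lim_{i\to\infty}\|V_i\|(S)=\omega_p(\Omega).
\end{equation}

Fix the label of an arc. Parametrize the arcs with constant $g_i$-speed $\lambda_i=L_i/L\to1$ as maps $\alpha_i$ on $\Lambda=[0,L]$, or on the circle $\Lambda=\mathbb R/L\mathbb Z$ for loops. Write $n_i,f_i,P_i$ for the values along $\alpha_i$, and let $\mu_i=\lambda_if_i\,ds$, a nonnegative measure on $\Lambda$.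

\begin{lemma}\label{lem:limit}
After passing to a subsequence, $\alpha_i\to x$ uniformly and $\mu_i\rightharpoonup\mu$ weakly-$*$ on $\Lambda$, where $x:\Lambda\to\Omega$ is Lipschitz, $\operatorname{spt}\mu\subset x^{-1}(\partial\Omega)$, and $P=x'$ satisfies
\begin{equation}\label{eq:limit}
|P|=1\ \text{ a.e.},\qquad dP=-\nu(x)\,d\mu\quad\text{as distributions on the interior of }\Lambda .
\end{equation}
If the arc is not a loop, then $x(0),x(L)\in D$, the curve $x$ begins and ends with straight segments, and
\[
P(0^+)\cdot\nu\le-\tfrac34,\quad P(0^+)\cdot\tau=\lim a_i(0),\qquad P(L^-)\cdot\nu\ge\tfrac34,\quad P(L^-)\cdot\tau=\lim a_i(L),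
\]
with $\nu,\tau$ evaluated at $x(0)$ and $x(L)$ respectively.
\end{lemma}

\begin{proof}
By \eqref{eq:ray}, $\alpha_i'=\lambda_iP_i/n_i^2$ and $dP_i=-\nu(\alpha_i)\,d\mu_i$. Since $|P_i|=n_i\in[\frac14,1]$, the $\alpha_i$ are uniformly Lipschitz, and the Arzel\`a--Ascoli theorem gives $x$, with values in $\bigcap_{\eta>0}\{\sigma\le\eta\}=\Omega$. By Lemma~\ref{lem:1}, $\mu_i(\Lambda)\le C$. So the $\mu_i$ subconverge weakly-$*$, and the $P_i$, being bounded with bounded variation, subconverge pointwise to a function $P$ by Helly's selection theorem.

Next, $n_i\to1$ in measure. Let $\epsilon\in(0,1)$. Where $n_i\le1-\epsilon$ we have $\psi_0(\sigma/\eta_i)\ge-\log(1-\epsilon)$, hence $\sigma/\eta_i\ge t_\epsilon>0$ and $f_i\ge c\,\psi_0'(t_\epsilon)/\eta_i$. As $\mu_i(\Lambda)\le C$, this set of parameters has measure at most $C_\epsilon\eta_i$. Consequently $|P|=1$ almost everywhere and $\alpha_i'\to P$ in $L^1$, so $x'=P$.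

If $x(s)\in\operatorname{int}\Omega$, then $\alpha_i$ maps a fixed neighborhood of $s$ into $\operatorname{int}\Omega$, where $f_i=0$; so $s\notin\operatorname{spt}\mu$. Let $\tilde\nu$ be a continuous field on the plane with compact support that equals $\nu$ on $\{|\sigma|\le\sigma_0/2\}$. For a test function $\phi$, $\int\phi'P_i\,ds=\int\phi\,\tilde\nu(\alpha_i)\,d\mu_i$; since $\tilde\nu(\alpha_i)\to\tilde\nu(x)$ uniformly, the limit is $\int\phi'P\,ds=\int\phi\,\nu(x)\,d\mu$, which is \eqref{eq:limit}.

A non-loop arc starts at the end $s_+$ of an excursion. By Lemma~\ref{lem:2}(iv), after Euclidean length $C\eta_i$ it reaches a point $q_i\in\partial\Omega$, from which it is straight for length $c_0$ with a direction $T_i$ such that $T_i\cdot\nu(q_i)\le-\frac34$. At $q_i$ we have $n=1$, so $T_i\cdot\tau(q_i)$ is the value of $a$ there, which differs from $a_i(0)$ by at most $C\eta_i$. Let $i\to\infty$. The statement at $L$ is the same statement for the reversed orientation.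
\end{proof}

Equation \eqref{eq:limit} describes a particle of unit speed pushed inward by the wall. Atoms of $\mu$ are reflections. The gliding geodesics of Section~\ref{sec:disk} converge to the solution with $x$ the unit circle and $\mu=ds$, so \eqref{eq:limit} alone does not suffice, and we turn to the index bound.

\subsection{Stability kills bending}
Let $\mathfrak B$ be a countable base of open disks of $S$. By a diagonal argument we may assume that each $B\in\mathfrak B$ is either \emph{good}, meaning that $V_i$ is stable in $B$ for all large $i$, or \emph{bad}, meaning that $V_i$ is not stable in $B$ for all large $i$. Let $Q$ be the set of points that lie in no good disk. Then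
\begin{equation}\label{eq:Q}
\#Q\le p,
\end{equation}
since $p+1$ points of $Q$ would lie in pairwise disjoint disks of $\mathfrak B$, all bad, contradicting Lemma~\ref{lem:S1} for a large $i$.

We want to insert \eqref{eq:K} into the stability inequality near a boundary point $q\notin Q$. A test function on a fixed disk around $q$ also sees the parts of $V_i$ in the cap, where $K$ has no sign and $|\nabla\varphi|_{g_i}$ is huge. Cutting off in $\sigma$ across the thin collar would be expensive in general, but it is free if $V_i$ does not meet the level at which we cut, because Lemma~\ref{lem:S2} only sees $\varphi$ along $\operatorname{spt}V_i$.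

\begin{lemma}\label{lem:local}
Let $q\in\partial\Omega\setminus Q$, $\kappa\in(0,\frac14]$, and let $t_i\in[1,2)$ satisfy $e^{-\psi_i(t_i)}=\kappa$ for large $i$. Suppose that for some $r_0>0$ and all large $i$
\[
\operatorname{spt}V_i\cap\{\sigma=t_i\eta_i\}\cap\overline{B_{r_0}(q)}=\emptyset .
\]
Then there is $r>0$ such that
\begin{equation}\label{eq:small}
\int_{B_r(q)\cap\{\sigma<t_i\eta_i\}}f_i\,d\|V_i\|\to0,
\end{equation}
and $\mu(x^{-1}(B_{r/2}(q)))=0$ for every limit arc $x$.
\end{lemma}

\begin{proof}
Choose $r$ with $3r\le r_0$ such that $B=B_{3r}(q)$ lies in a good disk and $\overline B\subset\mathcal N$. For large $i$ the compact sets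
\[
\Sigma_1=\operatorname{spt}V_i\cap\overline B\cap\{\sigma\le t_i\eta_i\},\qquad\Sigma_2=\operatorname{spt}V_i\cap\overline B\cap\{\sigma\ge t_i\eta_i\}
\]
are disjoint. Fix $\varphi_0\in C_c^\infty(B)$, independent of $i$, with $\varphi_0=1$ on $B_r(q)$, and let $\varphi=\varphi_0\vartheta$, where $\vartheta$ is smooth, equal to $1$ near $\Sigma_1$ and to $0$ near $\Sigma_2$. Then $\varphi$ coincides with $\varphi_0$ near points of $\Sigma_1$ and vanishes near points of $\Sigma_2$. On $\Sigma_1$ we have $K_i\ge\frac c{\eta_i}f_i\ge0$ by \eqref{eq:K} (both vanish on $\Omega$), and $n_i\ge\kappa$, so $|\nabla\varphi_0|_{g_i}=n_i^{-1}|\nabla\varphi_0|\le\kappa^{-1}\sup|\nabla\varphi_0|$. Lemma~\ref{lem:S2} gives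
\[
\frac c{\eta_i}\int_{\Sigma_1\cap B_r(q)}f_i\,d\|V_i\|\le\int_{\Sigma_1}K_i\varphi_0^2\,d\|V_i\|\le\int_{\Sigma_1}|\nabla\varphi_0|_{g_i}^2\,d\|V_i\|\le C_{r,\kappa},
\]
which proves \eqref{eq:small}. Let $O=x^{-1}(B_{r/2}(q))$, an open subset of $\Lambda$. For large $i$, $\alpha_i(O)\subset B_r(q)$ by uniform convergence, and on $\alpha_i(O)$ we have $\sigma\le\eta_i\le t_i\eta_i$ and $\sigma\ne t_i\eta_i$. So $\mu_i(O)$ is at most the integral in \eqref{eq:small}, and $\mu(O)\le\liminf\mu_i(O)=0$ because $O$ is open.
\end{proof}

Let $F=D\cup(Q\cap\partial\Omega)$, a finite subset of $\partial\Omega$.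

\begin{lemma}\label{lem:finite}
For every limit arc, $Z=x^{-1}(F)$ is finite and nonempty, contains $\operatorname{spt}\mu$, contains $0$ and $L$ if the arc is not a loop, and $x$ is affine with unit speed between consecutive points of $Z$.
\end{lemma}

\begin{proof}
Let $q\in\partial\Omega\setminus F$. By Lemma~\ref{lem:2}(i), every point of $\operatorname{spt}V_i\cap\{\sigma=\eta_i\}$ is an endpoint $\gamma_{i,j}(s_\pm)$ of an excursion. These finitely many sequences converge to points of $D$, so the hypothesis of Lemma~\ref{lem:local} holds with $\kappa=\frac14$, $t_i=1$ and any $r_0$ with $\overline{B_{r_0}(q)}\cap D=\emptyset$. Hence $\operatorname{spt}\mu$ does not meet $x^{-1}(q)$. With $\operatorname{spt}\mu\subset x^{-1}(\partial\Omega)$ this gives $\operatorname{spt}\mu\subset Z$, and by \eqref{eq:limit} $x$ is affine with unit speed on each component of $\Lambda\setminus Z$.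

The closed set $Z$ is null: for $q\in F$ the set $x^{-1}(q)$ has countably many isolated points, and at a non-isolated point where $x$ is differentiable $x'=0$, whereas $|x'|=1$ almost everywhere. For a non-loop arc $0,L\in Z$ by Lemma~\ref{lem:limit}. For a loop $Z\ne\emptyset$, since an affine map of unit speed is not closed. So each component of $\Lambda\setminus Z$ is an interval whose ends are mapped to points of $F$, distinct because $x$ is affine of unit speed, and its length is at least the minimal distance between distinct points of $F$. Thus there are finitely many components, $Z$ is a finite union of closed intervals, and, being null, it is finite.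
\end{proof}

\subsection{The reflection law and the assembly of trajectories}
By Lemma~\ref{lem:finite}, each limit arc is a finite concatenation of line segments in $\Omega$ with endpoints on $\partial\Omega$, of total length $L$. We check condition (1) of Definition~\ref{def:billiard} at each junction.

\emph{Vertices inside an arc.} Let $s_0\in Z$ be an interior point of $\Lambda$ (any point of $Z$, for a loop), $q=x(s_0)$, $\nu=\nu(q)$, let $P_\pm$ be the unit directions after and before $s_0$, and let $\mu_0=\mu(\{s_0\})$. By \eqref{eq:limit}, $P_+=P_--\mu_0\nu$, and taking norms, $\mu_0(\mu_0-2P_-\cdot\nu)=0$. If $\mu_0>0$, then $\mu_0=2P_-\cdot\nu$ and $P_+=P_--2(P_-\cdot\nu)\nu$ is the reflection of $P_-$. If $\mu_0=0$, then $x$ is straight near $s_0$, and $\sigma\circ x\le0$ with equality at $s_0$ gives $P_-\cdot\nu=0$; so $P_+=P_-$ is tangent and equals its own reflection. In particular,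
\begin{equation}\label{eq:atom}
\text{a vertex inside an arc with }P_-\cdot\nu\ne0\text{ is an atom of }\mu .
\end{equation}

\emph{Junctions of arcs.} Consider two consecutive arcs of $\gamma_{i,j}$ separated by an excursion $I=[s_-,s_+]$ (the two arcs coincide if there is only one excursion). Let $P_-$ be the final direction of the first limit arc and $P_+$ the initial direction of the second. If $I$ is shallow, Lemma~\ref{lem:2}(ii) shows that the first limit arc ends at the point $q$ where the second starts and that $\lim a_i(s_-)=\lim a_i(s_+)$. By Lemma~\ref{lem:limit}, $P_-\cdot\tau=P_+\cdot\tau$ and $P_-\cdot\nu>0>P_+\cdot\nu$; for unit vectors this means that $P_+$ is the reflection of $P_-$ across $T_q\partial\Omega$. If $I$ is deep, Lemma~\ref{lem:2}(iii) gives $a_i(s_\pm)\to0$, so the first limit arc ends, and the second starts, orthogonally to $\partial\Omega$, at possibly different points.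

\begin{proof}[End of the proof of Theorem~\ref{thm:A}]
For each $j$, concatenate the limit arcs in cyclic order across shallow excursions and cut at deep ones. If $\gamma_{i,j}$ has no deep excursion, in particular if it is a loop, the result is one trajectory satisfying (1) and (2)(a). Otherwise it is a finite number of trajectories, each starting and ending at a deep excursion, which satisfy (1) and (2)(b). All of them lie in $\Omega$ and have finitely many segments, and their total length is $\omega_p(\Omega)$ by \eqref{eq:sum}.
\end{proof}

\section{Crossings and oblique reflections: proof of Theorem~\ref{thm:B}}\label{sec:B}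

We show that $\mathcal V\subset Q$ for the trajectories constructed in Section~\ref{sec:limit}; then \eqref{eq:Q} gives the theorem.

\subsection{Interior crossings}
Let $y\in\operatorname{int}\Omega\setminus Q$, and suppose that two segments of the configuration cross at $y$ with nonparallel directions $P$ and $\tilde P$. Choose an open disk $B\subset\operatorname{int}\Omega$ centered at $y$ and contained in a good disk, and a smaller concentric closed disk $B'$ of radius $2\delta$. We have $y=x(s_0)=\tilde x(\tilde s_0)$ for limit arcs $x,\tilde x$, which are affine with velocities $P,\tilde P$ as long as they stay in $\operatorname{int}\Omega$. For large $i$, $\alpha_i$ maps $[s_0-\delta,s_0+\delta]$ into $\operatorname{int}B'$, where $g_i$ is Euclidean, so the image is a straight segment with endpoints converging to $y\pm\delta P$; the other arc gives a segment with endpoints converging to $y\pm\delta\tilde P$. In the limit the endpoints of each segment lie strictly on opposite sides of the line through the other, so this holds for large $i$, and the two segments cross at a nonzero angle at a point $y_i$ interior to both. On the other hand, fix a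 large $i$ with $V_i$ stable in $B$ and apply Theorem~\ref{thm:To} to the Allen--Cahn solutions along the stable subsequence: $\operatorname{spt}V_i\cap B'$ is a finite union of disjoint segments, so near $y_i$ it is contained in a single line. This is a contradiction.

\subsection{Oblique reflections}
Let $q\in\partial\Omega$ be as in part (2) of Theorem~\ref{thm:B}, and suppose $q\notin Q$. In Section~\ref{sec:limit} we cut at the level $\eta_i$ and had to exclude the points of $D$. Now $q$ may belong to $D$, so we cut higher, at a level that oblique rays cannot reach because $|a|\le n$. Orthogonal rays cross all levels up to $2\eta_i$ or come close to doing so, which is the reason for the last condition in part (2).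

Consider the finitely many labeled endpoints $\gamma_{i,j}(s_\pm)$ of excursions that converge to $q$. For each, Lemma~\ref{lem:limit} provides a segment of the configuration with endpoint $q$ whose direction has tangential component $\lim a_i(s_\pm)$. No segment ends orthogonally at $q$, so all these limits are nonzero. Choose $\kappa\in(0,\frac14)$ with $2\kappa$ smaller than their absolute values. Since $\psi_i$ is strictly increasing on $[1,2]$, $e^{-\psi_i(1)}=\frac14$ and $e^{-\psi_i(2)}\le e^{-1/\eta_i}$, for large $i$ there is $t_i\in(1,2)$ with $e^{-\psi_i(t_i)}=\kappa$.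

We claim that the hypothesis of Lemma~\ref{lem:local} holds for some $r_0>0$. Otherwise there are, for $i$ in an infinite set, points $y_i\in\operatorname{spt}V_i\cap\{\sigma=t_i\eta_i\}$ with $y_i\to q$. Each lies on an excursion $I$, whose label we may take to be fixed, and $|a|\le n=\kappa$ at $y_i$. If $I$ is shallow, Lemma~\ref{lem:2}(ii) gives $\gamma_{i,j}(s_-)\to q$ and $|a_i(s_-)|\le\kappa+C\eta_i$, contradicting the choice of $\kappa$. If $I$ is deep, then by Lemma~\ref{lem:2}(iii) $y_i$ lies on the initial or the final piece, so one of the endpoints $\gamma_{i,j}(s_\pm)$ converges to $q$ while $a_i(s_\pm)\to0$, again contradicting the choice of $\kappa$. The claim follows.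

So Lemma~\ref{lem:local} applies with some $r\le r_0$. Some trajectory reflects at $q$ in a non-tangent direction, either at a vertex inside an arc or across a shallow excursion. The first case contradicts \eqref{eq:atom}, because $\mu(x^{-1}(B_{r/2}(q)))=0$. In the second case let $I=[s_-,s_+]$ be the excursion and consider $\gamma_{i,j}$ on $[s_-',s_+']$, with $s'_\pm$ from Lemma~\ref{lem:2}(iv). This piece has Euclidean length at most $C\eta_i$ and converges to $q$, so it lies in $B_r(q)$ for large $i$. It starts on $\{\sigma=0\}$ and does not meet $\{\sigma=t_i\eta_i\}$, so it lies in $\{\sigma<t_i\eta_i\}$. At $s'_\pm$ the momentum is the direction of the adjacent straight segment, which converges to $P_\pm$. By \eqref{eq:ray},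
\[
\int_{s_-'}^{s_+'}f_i\,ds\ \ge\ |P_i(s_+')-P_i(s_-')|\ \longrightarrow\ |P_+-P_-|=2P_-\cdot\nu(q)\ \ge\ \tfrac32 ,
\]
which contradicts \eqref{eq:small}. Hence $q\in Q$, and Theorem~\ref{thm:B} is proved. \qed

\begin{thebibliography}{9}

\bibitem{CC} Otis Chodosh and Sithipont Cholsaipant, \emph{The $p$-widths of a polygon}, arXiv:2505.03047 (2025).

\bibitem{CM} Chodosh and Mantoulidis, Publ. Math. IH\'ES 137 (2023).

\bibitem{Dey} Dey, GAFA 32 (2022).

\bibitem{GG} Gaspar and Guaraco, Calc. Var. PDE 57 (2018).

\bibitem{HT} Hutchinson and Tonegawa, Calc. Var. 10 (2000).

\bibitem{To} Tonegawa, \emph{On stable critical points for a singular perturbation problem}, Comm. Anal. Geom. 13 (2005).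

\end{thebibliography}
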